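# When is a Fremlin tensor product of projective Banach lattices projective?

All Banach lattices are real, $B_X$ is the closed unit ball of $X$, and $\mathbb N=\{1,2,\dots\}$. A lattice homomorphism is a linear map that preserves the lattice operations.

## 1. Cubes with the sup norm

**Definition (projective).** A Banach lattice $P$ is projective if whenever $Z$ is a Banach lattice, $J$ a closed ideal in $Z$, $Q:Z\to Z/J$ the quotient map, $T:P\to Z/J$ a lattice homomorphism and $\epsilon>0$, there is a lattice homomorphism $\hat T:P\to Z$ with $Q\hat T=T$ and $\|\hat T\|\le(1+\epsilon)\|T\|$.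

For example, $\mathbb R$ is projective: $T$ is determined by the positive element $T1$, and any positive lift of $T1$ of norm at most $(1+\epsilon)\|T1\|$ defines $\hat T$. Two remarks will be used all the time. If $T=0$ we lift by $0$, so we may assume $T\ne0$ and, by scaling, $\|T\|=1$. And positive elements lift well:

**Fact (P).** If $0\le w\in Z/J$ and $\|w\|<c$, then $w=Qz$ with $z\in Z_+$ and $\|z\|\le c$: take any lift of norm less than $c$ and replace it by its modulus. If moreover $w\le Qu$ with $u\in Z_+$, we may replace $z$ by $z\wedge u$, which is still a lift and has no larger norm.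

**Definition (order units).** For $u\in X_+$ let $X_u=\{x:|x|\le cu\text{ for some }c\ge 0\}$ be the (non-closed) ideal generated by $u$. The element $u$ is a strong order unit if $X_u=X$, and a topological order unit if $X_u$ is dense in $X$, that is, if the closed ideal generated by $u$ is $X$.

In $\ell_1$ the element $e=(2^{-n})_n$ is a topological order unit, because $X_e$ contains all finitely supported sequences. It is not strong: $(n^{-2})_n$ is not below any multiple of $e$.

**Fact (K) (Kakutani).** For $0\neq u\in X_+$, the ideal $X_u$ with the norm $\inf\{c:|x|\le cu\}$ is isometrically lattice isomorphic to $C(L)$ for a compact Hausdorff $L$, with $u$ corresponding to $1$. The inclusion $C(L)=X_u\to X$ is continuous.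

**Definition (lattice bimorphism).** A bilinear map $\psi:X\times Y\to Z$ is a lattice bimorphism if $\psi(x,\cdot)$ and $\psi(\cdot,y)$ are lattice homomorphisms for all $x,y\ge0$. Equivalently,
$$|\psi(x,y)|=\psi(|x|,|y|)\qquad\text{for all }x,y. \tag{1}$$

That (1) implies the bimorphism property is clear, since a linear map $S$ with $|Sy|=S|y|$ is a lattice homomorphism. Conversely, let $\psi$ be a bimorphism. Then $|\psi(x^\pm,y)|=\psi(x^\pm,|y|)$, and $\psi(x^+,|y|)\wedge\psi(x^-,|y|)=0$. So $\psi(x^+,y)$ and $\psi(x^-,y)$ are disjoint, and $|\psi(x,y)|=\psi(x^+,|y|)+\psi(x^-,|y|)=\psi(|x|,|y|)$. The model example is $C(K)\times C(L)\to C(K\times L)$, $(f,g)\mapsto f(s)g(t)$.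

**Definition (Fremlin tensor product).** $X\hat\otimes_{|\pi|}Y$ is the completion of Fremlin's vector lattice tensor product $X\bar\otimes Y$ in the lattice norm
$$\|u\|_{|\pi|}=\inf\Big\{\sum_{i=1}^n\|x_i\|\|y_i\|:\ n\in\mathbb N,\ x_i\in X_+,\ y_i\in Y_+,\ |u|\le\sum_{i=1}^nx_i\otimes y_i\Big\}.$$

**Fact (F)** (Fremlin, Amer. J. Math. 94 (1972); Math. Ann. 211 (1974))**.** The map $(x,y)\mapsto x\otimes y$ is a lattice bimorphism, its range generates $X\bar\otimes Y$ as a vector lattice, and $\|x\otimes y\|_{|\pi|}=\|x\|\|y\|$. A bounded lattice bimorphism $\psi:X\times Y\to Z$ into a Banach lattice induces a unique bounded lattice homomorphism $\psi^\otimes:X\hat\otimes_{|\pi|}Y\to Z$ with $\psi^\otimes(x\otimes y)=\psi(x,y)$.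

If $\|\psi(x,y)\|\le C\|x\|\|y\|$ for $x,y\ge0$, then $\|\psi^\otimes\|\le C$: from $|u|\le\sum x_i\otimes y_i$ we get $|\psi^\otimes u|\le\sum\psi(x_i,y_i)$, whose norm is at most $C\sum\|x_i\|\|y_i\|$. For a small example, $\mathbb R\hat\otimes_{|\pi|}Y=Y$: the map $y\mapsto1\otimes y$ is an isometric lattice homomorphism, and its range is a complete sublattice containing every $t\otimes y=1\otimes ty$, so it is everything.

To lift a lattice homomorphism $T:X\hat\otimes_{|\pi|}Y\to Z/J$ we must produce a lattice bimorphism into $Z$. Two lemmas turn this into a problem about continuous functions on a compact space.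

**Lemma 1 (localization).** Let $J$ be a closed ideal of $Z$ and $u\in Z_+$ with $Qu\ne0$. Identify $Z_u=C(L)$, $u=1$. There is a nonempty closed $R\subset L$ such that $(Z/J)_{Qu}$ is identified with $C(R)$, with $Qu=1$, and $Q|_{Z_u}$ is restriction $C(L)\to C(R)$.

*Proof.* As $C(L)\to Z$ is continuous, $J\cap Z_u$ is a closed ideal of $C(L)$, so it equals $\{g:g|_R=0\}$ for some closed $R$; and $R\neq\emptyset$ because $u\notin J$. Next, $Q$ maps $Z_u$ onto $(Z/J)_{Qu}$: if $|Qz|\le cQu$, then $z'=(z\wedge cu)\vee(-cu)\in Z_u$ and $Qz'=(Qz\wedge cQu)\vee(-cQu)=Qz$. Hence $(Z/J)_{Qu}\cong C(L)/\{g:g|_R=0\}=C(R)$. $\square$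

**Lemma 2 (product formula).** Let $T:X\hat\otimes_{|\pi|}Y\to Z/J$ be a lattice homomorphism, $e\in X_+$, $f\in Y_+$, $u\in Z_+$ with $Qu=T(e\otimes f)\ne0$, and let $L,R$ be as in Lemma 1. For $x\in X_e$, $y\in Y_f$ we have $T(x\otimes y)\in C(R)$ and
$$T(x\otimes y)(s)=T(x\otimes f)(s)\,T(e\otimes y)(s)\qquad(s\in R). \tag{2}$$

*Proof.* If $|x|\le ce$ and $|y|\le c'f$, then $|x\otimes y|\le cc'\,e\otimes f$ by (1), so $T(x\otimes y)\in(Z/J)_{Qu}=C(R)$. By linearity it suffices to prove (2) for $0\le y\le f$. Fix $s$. The functional $\varphi(x)=T(x\otimes y)(s)$ on $X_e$ is positive and dominated by $\omega(x)=T(x\otimes f)(s)$, which is a real lattice homomorphism. If $\omega(x)=0$, then $|\varphi(x)|\le\varphi(|x|)\le\omega(|x|)=|\omega(x)|=0$. So $\ker\omega\subset\ker\varphi$ and $\varphi=c\,\omega$. At $x=e$ we have $\omega(e)=Qu(s)=1$, so $c=T(e\otimes y)(s)$. $\square$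

So, although nothing was assumed multiplicative, on $R$ every lattice homomorphism from a tensor product is a pointwise product.

**Proposition 1.** For all sets $A,B$, the lattice $C([0,1]^A)\hat\otimes_{|\pi|}C([0,1]^B)$ (sup norms) is projective.

*Proof.* Let $x_a,y_b$ be the coordinate functions. Let $T$ be a lattice homomorphism into $Z/J$ with $\|T\|=1$, and $\epsilon>0$. By (1), $|f\otimes g|\le\|f\|_\infty\|g\|_\infty\,1\otimes1$. So $T(1\otimes1)\ne0$, since otherwise $T$ would vanish on all $f\otimes g$ and hence everywhere. As $\|1\otimes1\|=1$, there is $u\in Z_+$ with $Qu=T(1\otimes1)$ and $\|u\|\le1+\epsilon$. Use Lemma 1.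

The functions $T(x_a\otimes1)$, $T(1\otimes y_b)$ in $C(R)$ have values in $[0,1]$. By Tietze, extend them to continuous $v_a,w_b:L\to[0,1]$, and put $v=(v_a)_a:L\to[0,1]^A$, $w=(w_b)_b:L\to[0,1]^B$ and
$$\psi(f,g)(t)=f(v(t))\,g(w(t)),\qquad t\in L.$$
This is a lattice bimorphism into $C(L)=Z_u\subset Z$, and $|\psi(f,g)|\le\|f\|_\infty\|g\|_\infty u$. So $\hat T=\psi^\otimes$ has $\|\hat T\|\le1+\epsilon$. For $s\in R$ the real lattice homomorphisms $f\mapsto f(v(s))$ and $f\mapsto T(f\otimes1)(s)$ are sup-norm continuous and agree on $1$ and on all $x_a$. These generate a dense sublattice by Stone–Weierstrass, so the two agree everywhere. The same holds for $g$. By (2), $Q\psi(f,g)=T(f\otimes g)$, and by uniqueness in (F), $Q\hat T=T$. $\square$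

The sizes of $A$ and $B$ played no role. What changes for two arbitrary projective Banach lattices $X,Y$ with topological order units? This is the question of B. de Pagter and A.W. Wickstead, "Free and Projective Banach Lattices", arXiv:1204.4282 (2012); it is known that without order units the Fremlin tensor product of two projective Banach lattices need not be projective. In Proposition 1 the single inequality $|\psi(f,g)|\le\|f\|\|g\|u$ controlled all norms. The first thing to do is to perturb the norm of $C([0,1]^A)$ so that this inequality is no longer enough.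

## 2. The lattices $P_A^M$ and the table of products

**Definition ($P_A^M$).** For a set $A$ and real $M\ge1$, $P_A^M$ is the vector lattice $C([0,1]^A)$, with coordinate functions $x_a$, and the norm
$$\|f\|=\inf\Big\{M\lambda_0+\sum_{a\in F}\lambda_a:\ F\subset A\text{ finite},\ \lambda\ge0,\ |f|\le\lambda_01+\sum_{a\in F}\lambda_ax_a\Big\}.$$

This is a lattice norm and $\|f\|_\infty\le\|f\|\le M\|f\|_\infty$: the first inequality holds because $\lambda_0+\sum\lambda_ax_a\le\lambda_0+\sum\lambda_a\le M\lambda_0+\sum\lambda_a$, the second by using $\lambda_0=\|f\|_\infty$ alone. So $P_A^M$ is a Banach lattice with strong order unit $1$, and $P_A^1$ is $C([0,1]^A)$ with the sup norm. Moreover $\|1\|=M$, since evaluating $1\le\lambda_0+\sum\lambda_ax_a$ at the point $0$ gives $\lambda_0\ge1$; and $\|x_a\|=1$, since $1=\|x_a\|_\infty\le\|x_a\|\le1$. The unit is expensive and the generators are cheap.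

**Lemma 3.** $P=P_A^M$ is projective. More precisely, let $T:P\to Z/J$ be a lattice homomorphism with $\|T\|\le1$, let $\epsilon>0$, and let $u\in Z_+$ satisfy $Qu=T1$ and $\|u\|\le(1+\epsilon)M$. Then $T$ has a lattice homomorphism lift $\hat T$ with range in $Z_u$ and $\|\hat T\|\le1+\epsilon$.

*Proof.* If $u=0$, then $T1=0$, so $T=0$ (as $|f|\le\|f\|_\infty1$) and $\hat T=0$ works. Let $u\ne0$. As $\|Tx_a\|\le1$ and $Tx_a\le T1=Qu$, Fact (P) gives $v_a\in Z_+$ with $Qv_a=Tx_a$, $\|v_a\|\le1+\epsilon$ and $v_a\le u$. In $Z_u=C(L)$ the $v_a$ are functions $L\to[0,1]$. Put $v=(v_a)_a:L\to[0,1]^A$ and $\hat Tf=f\circ v\in C(L)=Z_u$. This is a lattice homomorphism. If $|f|\le\lambda_0+\sum\lambda_ax_a$, then $|\hat Tf|\le\lambda_0u+\sum\lambda_av_a$, so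
$$\|\hat Tf\|\le(1+\epsilon)\Big(M\lambda_0+\sum\lambda_a\Big),$$
and $\|\hat T\|\le1+\epsilon$. The bounded lattice homomorphisms $Q\hat T$ and $T$ agree on $1$ and all $x_a$, hence on the closed sublattice they generate. This is all of $P$ by Stone–Weierstrass, the norm of $P$ being equivalent to the sup norm.

For projectivity, let $\|T\|=1$; as $\|T1\|\le M<(1+\epsilon)M$, a suitable $u$ exists by (P). $\square$

Now try to lift $T:P_A^M\hat\otimes_{|\pi|}P_B^M\to Z/J$, $\|T\|=1$, as in Proposition 1. As there, $T(1\otimes1)\ne0$. By (P) choose $u\in Z_+$ with $Qu=T(1\otimes1)$, $\|u\|\le(1+\epsilon)M^2$; apply Lemma 1; and choose, all between $0$ and $u$, lifts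
$$v_a\text{ of }T(x_a\otimes1),\quad w_b\text{ of }T(1\otimes y_b),\quad z_{ab}\text{ of }T(x_a\otimes y_b),\qquad \|v_a\|,\|w_b\|\le(1+\epsilon)M,\quad\|z_{ab}\|\le1+\epsilon .$$
By (2), $v_aw_b=z_{ab}$ on $R$. Off $R$ the two have nothing to do with each other. Since $\hat T(x_a\otimes y_b)$ is going to be the product $v_aw_b$, and $\|x_a\otimes y_b\|=1$, we need products of norm about $1$, and from $v_aw_b\le v_a$ we know only $\|v_aw_b\|\le(1+\epsilon)M$. This is what changes. If $M=1$ it is harmless; if $M>1$ it is not.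

**Lemma 4.** Let $\eta>0$ with $\eta\|u\|\le\epsilon$. Suppose there are continuous $v_a',w_b'$ on $L$, equal to $v_a,w_b$ on $R$, with $0\le v_a'\le v_a$, $0\le w_b'\le w_b$ and
$$v_a'w_b'\le z_{ab}+\eta\qquad\text{on }L,\text{ for all }a,b. \tag{3}$$
Then $T$ has a lattice homomorphism lift of norm at most $1+2\epsilon$.

*Proof.* Put $\psi(f,g)=(f\circ v')(g\circ w')$, a lattice bimorphism into $C(L)=Z_u$. If $0\le f\le\lambda_0+\sum\lambda_ax_a$ and $0\le g\le\lambda_0'+\sum\lambda_b'y_b$, then
$$0\le\psi(f,g)\le\lambda_0\lambda_0'u+\lambda_0'\sum\lambda_av_a+\lambda_0\sum\lambda_b'w_b+\sum\lambda_a\lambda_b'(z_{ab}+\eta u).$$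
The norm of the right side is at most $(1+2\epsilon)(M\lambda_0+\sum\lambda_a)(M\lambda_0'+\sum\lambda_b')$. So $\|\psi^\otimes\|\le1+2\epsilon$. That $\psi^\otimes$ lifts $T$ is shown exactly as in Proposition 1; the homomorphisms compared there are again sup-norm continuous. $\square$

To get (3), cut off near $R$. The set $U_{ab}=\{t\in L:v_a(t)w_b(t)<z_{ab}(t)+\eta\}$ is open and contains $R$. By Urysohn we may multiply $v_a$ by $g_a:L\to[0,1]$ and $w_b$ by $h_b:L\to[0,1]$, equal to $1$ on $R$, and (3) holds at $(a,b)$ as soon as $g_a$ or $h_b$ vanishes off $U_{ab}$. But $g_a$ can be made to vanish off $\bigcap_{b\in F}U_{ab}$ only for finite $F\subset B$: an infinite intersection need not be a neighborhood of $R$. So the method works if we can choose finite sets $F_a\subset B$ and $G_b\subset A$ such that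
$$\text{for every pair }(a,b):\qquad b\in F_a\ \text{ or }\ a\in G_b. \tag{4}$$

- If $B$ is finite and $A$ arbitrary, take $F_a=B$, $G_b=\emptyset$. So $P_A^M\hat\otimes_{|\pi|}P_B^M$ is projective.
- If $A=B=\mathbb N$, take $F_i=\{j:j\le i\}$ and $G_j=\{i:i\le j\}$. So $P_{\mathbb N}^M\hat\otimes_{|\pi|}P_{\mathbb N}^M$ is projective.
- If $A$ is uncountable and $B$ infinite, (4) is impossible. Take $B_0\subset B$ countably infinite; $\bigcup_{b\in B_0}G_b$ is countable, so some $a$ lies outside it, and then $B_0\subset F_a$, which is finite.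

The third case kills this method. It remains to see whether it kills every method.

## 3. Uncountably many rows against infinitely many columns

A continuous function on a cube sees only finitely many coordinates, up to a small error. This makes the finite sets $F_a,G_b$ unavoidable, if the lifting problem is posed on a cube in which every $z_{ab}$ is a coordinate of its own.

**Fact (C).** If $V=[0,1]^I$, $F:V\to E$ is continuous into a normed space and $\delta>0$, there is a finite $S\subset I$ with $\|F(v)-F(v')\|\le\delta$ whenever $v,v'$ agree on $S$. In particular (taking $\delta=1/k$, $k\in\mathbb N$), $F$ depends on only countably many coordinates.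

*Proof.* Cover $V$ by finitely many basic open sets on each of which $F$ oscillates by at most $\delta$. Let $S$ be the finite set of coordinates restricted in these sets. If $v,v'$ agree on $S$, any one of these sets that contains $v$ contains $v'$. $\square$

**Theorem 1.** Let $A$ be uncountable, $B$ infinite (e.g. $B=\mathbb N$), $M>1$. There are a Banach lattice $Z$, a closed ideal $J$ and a lattice homomorphism $T:P_A^M\hat\otimes_{|\pi|}P_B^M\to Z/J$ with $\|T\|\le1$ such that every positive linear $\hat T$ with $Q\hat T=T$ satisfies $\|\hat T\|\ge M$. Hence $P_A^M\hat\otimes_{|\pi|}P_B^M$ is not projective, although both factors are projective with strong order units.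

*Proof.*

**Step 1: the lifting problem.** We build $Z$ so that rows, columns and products have the prices $M$, $M$, $1$. Let $W=[0,1]^A\times[0,1]^B\times[0,1]^{A\times B}$ with coordinate functions $\alpha_a,\beta_b,\zeta_{ab}$, and let $Z=C(W)$ with
$$\|f\|_Z=\inf\Big\{M^2\lambda+M\sum_a\mu_a+M\sum_b\nu_b+\sum_{a,b}\rho_{ab}:\ |f|\le\lambda+\sum\mu_a\alpha_a+\sum\nu_b\beta_b+\sum\rho_{ab}\zeta_{ab}\Big\}$$
(finite sums, nonnegative coefficients). As for $P_A^M$, one has $\|f\|_\infty\le\|f\|_Z\le M^2\|f\|_\infty$, so $Z$ is a Banach lattice. Let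
$$R=\{\zeta_{ab}=\alpha_a\beta_b\ \ \forall a,b\}\subset W,\qquad J=\{f:f|_R=0\},$$
a closed ideal. Elements of $Z/J$ with the same restriction to $R$ coincide.

**Step 2: the map $T$ has norm at most $1$.** Let $\tau(f,g)$ be the class in $Z/J$ of the function $f(\alpha)g(\beta)$. This is a bounded lattice bimorphism on $P_A^M\times P_B^M$. Let $f,g\ge0$, $f\le\lambda_0+\sum\lambda_ax_a$, $g\le\lambda_0'+\sum\lambda_b'y_b$. Multiplying out,
$$0\le\tau(f,g)\le\lambda_0\lambda_0'[1]+\sum\lambda_a\lambda_0'[\alpha_a]+\sum\lambda_0\lambda_b'[\beta_b]+\sum\lambda_a\lambda_b'[\alpha_a\beta_b].$$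
Since $[\alpha_a\beta_b]=[\zeta_{ab}]$, the right side has norm at most
$$M^2\lambda_0\lambda_0'+M\lambda_0'\sum\lambda_a+M\lambda_0\sum\lambda_b'+\sum\lambda_a\lambda_b'=\Big(M\lambda_0+\sum\lambda_a\Big)\Big(M\lambda_0'+\sum\lambda_b'\Big).$$
So $\|\tau(f,g)\|\le\|f\|\|g\|$ and by (F), $T=\tau^\otimes$ has $\|T\|\le1$.

**Step 3: what positivity says about a lift.** Let $\hat T$ be a positive linear lift; it is bounded, as positive maps between Banach lattices are. Put
$$h=\hat T(1\otimes1),\quad\varphi_a=\hat T(x_a\otimes1),\quad\psi_b=\hat T(1\otimes y_b),\quad\theta_{ab}=\hat T(x_a\otimes y_b).$$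
On $R$ we have $h=1$, $\varphi_a=\alpha_a$, $\psi_b=\beta_b$. Since $(1-x_a)\otimes(1-y_b)\ge0$,
$$\theta_{ab}\ge\varphi_a+\psi_b-h\qquad\text{on all of }W. \tag{5}$$

**Step 4: a pair $(a,b)$ that nobody watches.** Fix $\delta>0$ and let $H,F_a,G_b$ be finite sets of coordinates of $W$ as in (C) for $h,\varphi_a,\psi_b$. Pick a countably infinite $B_0\subset B$. The set $\bigcup_{b\in B_0}(H\cup G_b)$ is countable and $A$ is uncountable. So there is $a\in A$ such that the coordinate $(a,b)$ lies outside $H\cup G_b$ for all $b\in B_0$. As $F_a$ is finite, there is then $b\in B_0$ with $(a,b)\notin F_a$. This is the impossibility of (4).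

**Step 5: a point where the lift is too large.** Let $w\in W$ have $\alpha_a=\beta_b=1$ and all other coordinates, all $\zeta$'s included, equal to $0$. Let $w'$ be obtained from $w$ by changing $\zeta_{ab}$ to $1$. Then $w'\in R$, and $w,w'$ agree on $H$, $F_a$ and $G_b$. So $h(w)\le1+\delta$, $\varphi_a(w)\ge1-\delta$, $\psi_b(w)\ge1-\delta$, and by (5)
$$\theta_{ab}(w)\ge1-3\delta.$$
At $w$, on the other hand, the cheap function $\zeta_{ab}$ is switched off. For every $f\in Z$, a domination of $|f|$ as in the definition of $\|f\|_Z$ gives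
$$|f(w)|\le\lambda+\mu_a+\nu_b\le\tfrac1M\big(M^2\lambda+M\mu_a+M\nu_b\big),$$
so $|f(w)|\le\|f\|_Z/M$. Hence
$$1-3\delta\le\theta_{ab}(w)\le\tfrac1M\|\hat T\|\,\|x_a\otimes y_b\|\le\tfrac1M\|\hat T\|.$$
Let $\delta\to0$. This gives $\|\hat T\|\ge M$.

**Step 6: conclusion.** If the tensor product were projective, $T$ would have lifts of norm at most $(1+\epsilon)\|T\|\le1+\epsilon$ for every $\epsilon>0$, which contradicts $\|\hat T\|\ge M>1$ for small $\epsilon$. The factors are projective by Lemma 3. $\square$

So the answer is no: the Fremlin tensor product of two projective Banach lattices with topological, even strong, order units need not be projective. With $B=\mathbb N$ the second factor is separable, because $[0,1]^{\mathbb N}$ is compact metrizable. The obstruction does not use multiplicativity: even positive linear lifts are large.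

## 4. $\ell_1$-sums and lattice isomorphism

The example of Theorem 1 fails only by constants. The identity $P_A^M\to P_A^1$ is bounded with bounded inverse, so by (F) the identities induce mutually inverse bounded lattice homomorphisms between $P_A^M\hat\otimes_{|\pi|}P_B^M$ and $P_A^1\hat\otimes_{|\pi|}P_B^1$. The latter is projective by Proposition 1. To destroy projectivity for every equivalent lattice norm, collect all $M\in\mathbb N$ in one space.

**Theorem 2.** Let $A$ be uncountable, $X=\ell_1\text{-}\bigoplus_{n\ge1}P_A^n$ and $Y=\ell_1\text{-}\bigoplus_{n\ge1}P_{\mathbb N}^n$. Then $X,Y$ are projective with topological order units, $Y$ is separable, and $X\hat\otimes_{|\pi|}Y$ is not lattice isomorphic to any projective Banach lattice.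

*Proof.* Let $1_n$ be the unit of the $n$-th summand, so $\|1_n\|\le n$. The element $\sum2^{-n}n^{-1}1_n$ exists, and the ideal it generates contains every summand, hence all finite sums, which are dense. So it is a topological order unit. $Y$ is a countable $\ell_1$-sum of separable spaces, hence separable.

**Step 1: disjoint lifts of the units.** To lift the summands separately and still get a lattice homomorphism, we need lifts with disjoint ranges. Consider $X$; the argument for $Y$ is identical. Let $T:X\to Z/J$ with $\|T\|=1$ and $\epsilon>0$. Choose $u_n'\in Z_+$ with $Qu_n'=T1_n$, $\|u_n'\|\le(1+\epsilon)n$, and set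
$$u_n=\Big(u_n'-4^n\sum_{k\ne n}4^{-k}u_k'\Big)^+ ;$$
the series converges since $\sum4^{-k}k<\infty$.

- Disjointness. Let $n\ne m$ and $t=4^{n-m}$. Then $u_n\le(u_n'-tu_m')^+$ and $u_m\le(u_m'-t^{-1}u_n')^+=t^{-1}(tu_m'-u_n')^+=t^{-1}(u_n'-tu_m')^-$. So $u_n\wedge u_m=0$.
- Lifting. The $T1_k$ are pairwise disjoint, so $s=4^n\sum_{k\ne n}4^{-k}T1_k\ge0$ is disjoint from $T1_n$, and $Qu_n=(T1_n-s)^+=T1_n$.
- Norm. $0\le u_n\le u_n'$, so $\|u_n\|\le(1+\epsilon)n$.

**Step 2: gluing.** By Lemma 3 with $M=n$ and $u=u_n$, the restriction of $T$ to $P_A^n$ has a lattice homomorphism lift $\hat T_n$ with $\|\hat T_n\|\le1+\epsilon$ and range in $Z_{u_n}$. For $x=(x_n)_n\in X$ put $\hat Tx=\sum_n\hat T_nx_n$. The series converges and $\|\hat Tx\|\le(1+\epsilon)\sum\|x_n\|=(1+\epsilon)\|x\|$. Since the ranges are mutually disjoint, $|\hat Tx|=\sum|\hat T_nx_n|=\sum\hat T_n|x_n|=\hat T|x|$ (for finite sums, then in the limit). So $\hat T$ is a lattice homomorphism, $Q\hat T=T$, and $X$ is projective.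

**Step 3: non-projectivity up to isomorphism.** We show that a projective isomorph would bound the lifting constants of Theorem 1 uniformly in $M$. Let $V:X\hat\otimes_{|\pi|}Y\to E$ be a lattice isomorphism with $E$ projective; $V$ and $V^{-1}$ are positive, hence bounded. Put $\lambda=2\|V\|\|V^{-1}\|$. If $S$ is a lattice homomorphism from $X\hat\otimes_{|\pi|}Y$ into a quotient $Z/J$, lift $SV^{-1}$ with norm at most $2\|SV^{-1}\|$ and compose with $V$. So $S$ has a lattice homomorphism lift of norm at most $\lambda\|S\|$.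

Fix $n\ge2$. Let $i,j$ be the inclusions of $P_A^n,P_{\mathbb N}^n$ into $X,Y$, and $p,q$ the coordinate projections back. By (F) the bimorphisms $(f,g)\mapsto if\otimes jg$ and $(x,y)\mapsto px\otimes qy$ induce lattice homomorphisms $i\otimes j$, $p\otimes q$ of norm at most $1$, and $(p\otimes q)(i\otimes j)=\mathrm{id}$ by uniqueness. Let $T$ be the map of Theorem 1 for $M=n$, $B=\mathbb N$. Lift $T(p\otimes q)$ with norm at most $\lambda$ and compose with $i\otimes j$. The result is a lift of $T$ of norm at most $\lambda$. By Theorem 1, $n\le\lambda$. This for all $n\ge2$ is a contradiction. $\square$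

## 5. Countable domination

On the positive side, the diagonal choice in (4) handled $A=B=\mathbb N$. What matters there is not that there are countably many generators. It is enough that countably many elements dominate them.

**Definition (countably dominated).** $X$ is countably dominated if there are $d_n\in B_X\cap X_+$, $n\in\mathbb N$, with $\bigcup_n[-d_n,d_n]$ dense in $B_X$.

Separable lattices are countably dominated: take $d_n=|x_n|$ with $(x_n)$ dense in $B_X$. $C(K)$ with the sup norm is countably dominated, with $d_n=1$. A countably dominated lattice has the topological order unit $e=\sum2^{-n}d_n$, because $d_n\le2^ne$.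

For $A$ uncountable and $M>1$, $P_A^M$ is not countably dominated. Let $d_n$ be positive in the unit ball, $n\in\mathbb N$, and $1<r<M$. Choose $d_n\le\lambda_0^n+\sum_{c\in F_n}\lambda_c^nx_c$ with $M\lambda_0^n+\sum\lambda_c^n\le r$. Take $a\notin\bigcup F_n$ and the point of the cube with $x_a=1$ and all other coordinates $0$. There $d_n\le\lambda_0^n\le r/M$ for all $n$. So every element of $\bigcup[-d_n,d_n]$ has sup-norm distance, hence also norm distance, at least $1-r/M>0$ from $x_a$, which has norm $1$.

**Theorem 3.** If $X,Y$ are projective and countably dominated, then $X\hat\otimes_{|\pi|}Y$ is projective. In particular, the Fremlin tensor product of two separable projective Banach lattices is projective.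

Compared with $P_{\mathbb N}^M$, two things are missing. $X$ has no coordinates, so $f\circ v$ makes no sense; we supply coordinates from a free lattice. And the norm of $X$ is not given by a formula, so estimating the bimorphism needs an argument, which will be duality and a one-variable-at-a-time estimate in $L_1$.

Recall free lattices. For a set $A$, $FVL(A)$ is the vector lattice of functions on $\mathbb R^A$ generated by the coordinates $\delta_a$. It is the free vector lattice: every map from $A$ to a vector lattice extends uniquely to a lattice homomorphism on $FVL(A)$. The free Banach lattice $FBL(A)$ (de Pagter–Wickstead, *Free and projective Banach lattices*, Proc. Roy. Soc. Edinburgh A 145 (2015)) is its completion for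
$$\|x\|=\sup\{\|Sx\|:\ S\text{ a lattice homomorphism into a Banach lattice},\ \|S\delta_a\|\le1\ \forall a\in A\}.$$
The supremum is finite since $|x|\le C\sum_{a\in F}|\delta_a|$ for some $C$ and finite $F$. It is a norm: elements of $FVL(A)$ are positively homogeneous functions of finitely many coordinates, so a nonzero one is nonzero at some point of $[-1,1]^A$, and evaluation there is an admissible $S$. By definition of the norm and scaling,
$$\|S\delta_a\|\le C\ \ \forall a\quad\Longrightarrow\quad\|Sx\|\le C\|x\|\ \ \forall x\in FVL(A). \tag{6}$$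
For $A$ a single point, $FVL(A)=\{\alpha t^++\beta t^-\}$ on $\mathbb R$. If $\|z\|\le1$, then $|\alpha z^++\beta z^-|\le\max(|\alpha|,|\beta|)|z|$, and evaluation at $t=\pm1$ gives the reverse bound. So $FBL(A)$ is $\mathbb R^2$ with the sup norm.

*Proof of Theorem 3.* The last sentence follows from the first, since separable lattices are countably dominated. Let $(d_i)_{i\ge1}$, $(c_j)_{j\ge1}$ be dominating sequences for $X,Y$. Put
$$e=\sum2^{-i}d_i,\quad f=\sum2^{-j}c_j,\quad A=\bigcup_i[-d_i,d_i],\quad B=\bigcup_j[-c_j,c_j].$$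
For $a\in A$ fix $n(a)$ with $|a|\le d_{n(a)}$; for $b\in B$ fix $m(b)$ with $|b|\le c_{m(b)}$. Note $d_i\le2^ie$, $c_j\le2^jf$, so $A\subset X_e$ and $B\subset Y_f$; and $X_e,Y_f$ are dense. Fix $\epsilon>0$.

**Step 1: coordinates for $X$ and $Y$.** We embed $X$ into $FBL(A)$ as an almost isometric retract. Let $\pi:FBL(A)\to X$ be the lattice homomorphism with $\pi\delta_a=a$; by (6), $\|\pi\|\le1$. As $\|\delta_a\|\le1$, $\pi(B_{FBL(A)})\supset A$ is dense in $B_X$. Hence $\pi$ maps the open unit ball onto the open unit ball: given $\|x\|<1$, choose $\theta>0$ with $\|x\|+2\theta<1$, then $w_0$ with $\|w_0\|\le\|x\|$, $\|x-\pi w_0\|\le\theta$, and successively $w_k$ with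
$$\|w_k\|\le\Big\|x-\sum_{l<k}\pi w_l\Big\|,\qquad\Big\|x-\sum_{l\le k}\pi w_l\Big\|\le2^{-k}\theta.$$
Then $w=\sum w_k$ satisfies $\pi w=x$ and $\|w\|\le\|x\|+2\theta<1$. So $X=FBL(A)/\ker\pi$ isometrically. Apply projectivity of $X$ to the identity $X\to FBL(A)/\ker\pi$: there is a lattice homomorphism $\rho:X\to FBL(A)$ with $\pi\rho=\mathrm{id}$ and $\|\rho\|\le1+\epsilon$. Likewise obtain $\pi':FBL(B)\to Y$ and $\rho'$.

**Step 2: localization.** Let $T:X\hat\otimes_{|\pi|}Y\to Z/J$ be a lattice homomorphism with $\|T\|=1$. If $T(e\otimes f)=0$, then $T(x\otimes y)=0$ for $x\in X_e$, $y\in Y_f$, and by density $T=0$. So $T(e\otimes f)\ne0$. Choose $u\in Z_+$ with $Qu=T(e\otimes f)$ and apply Lemmas 1 and 2: $Z_u=C(L)$, $(Z/J)_{Qu}=C(R)$, $Q$ is restriction, and (2) holds on $X_e\times Y_f$. On $R$ define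
$$p_i^0=T(d_i\otimes f),\quad q_j^0=T(e\otimes c_j),\quad p_a^0=T(a\otimes f),\quad q_b^0=T(e\otimes b).$$
Then $|p_a^0|=T(|a|\otimes f)\le p_{n(a)}^0$, $|q_b^0|\le q_{m(b)}^0$, and by (2), $p_i^0q_j^0=T(d_i\otimes c_j)$.

**Step 3: lifting a countable table.** We lift the dominating functions $p_i^0,q_j^0$ so that all products have norm about $1$; this is the diagonal cutoff. By (P), as $\|T(d_i\otimes c_j)\|\le1$ and $T(d_i\otimes c_j)\le2^{i+j}Qu$, there are $z_{ij}\in Z_+$ with $\|z_{ij}\|\le1+\epsilon$, $z_{ij}\le2^{i+j}u$ and $Qz_{ij}=T(d_i\otimes c_j)$. So $z_{ij}\in C(L)_+$ and $z_{ij}|_R=p_i^0q_j^0$. By Tietze extend $p_i^0,q_j^0$ to continuous $\tilde p_i,\tilde q_j:L\to[0,\infty)$. Let $\eta>0$ with $\eta\|u\|\le\epsilon$ and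
$$U_{ij}=\{t\in L:\tilde p_i(t)\tilde q_j(t)<z_{ij}(t)+\eta\},$$
an open set containing $R$. By Urysohn choose continuous $g_i,h_j:L\to[0,1]$, equal to $1$ on $R$, with
$$g_i=0\text{ off }\bigcap_{j\le i}U_{ij},\qquad h_j=0\text{ off }\bigcap_{i\le j}U_{ij};$$
these are finite intersections, hence open. Put $p_i=g_i\tilde p_i$, $q_j=h_j\tilde q_j$. For every pair $(i,j)$ the product $g_ih_j$ vanishes off $U_{ij}$: because of $g_i$ if $j\le i$, because of $h_j$ if $i\le j$. So $0\le p_iq_j\le z_{ij}+\eta u$ and
$$\|p_iq_j\|_Z\le1+2\epsilon\qquad\text{for all }i,j. \tag{7}$$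
Now the (possibly uncountably many) $p_a^0,q_b^0$ come for free. Extend $p_a^0$ by Tietze to $L$ and truncate between $-p_{n(a)}$ and $p_{n(a)}$; on $R$ this changes nothing since $|p_a^0|\le p_{n(a)}^0$. This gives $p_a\in C(L)$ with $p_a|_R=p_a^0$, $|p_a|\le p_{n(a)}$, and in the same way $q_b\in C(L)$ with $q_b|_R=q_b^0$, $|q_b|\le q_{m(b)}$.

**Step 4: the bimorphism and its norm.** With $p(t)=(p_a(t))_{a\in A}$ and $q(t)=(q_b(t))_{b\in B}$ define
$$\psi(x,y)(t)=x(p(t))\,y(q(t)),\qquad x\in FVL(A),\ y\in FVL(B),\ t\in L.$$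
Here $x\circ p\in C(L)$, being built from finitely many $p_a$ by linear and lattice operations, and $x\mapsto x\circ p$ is a lattice homomorphism. So $\psi$ is a lattice bimorphism into $C(L)=Z_u\subset Z$. We claim
$$\|\psi(x,y)\|_Z\le(1+2\epsilon)\|x\|\|y\|. \tag{8}$$
Let $0\le z^*\in B_{Z^*}$ and let $\mu$ be the positive measure on $L$ representing $z^*|_{C(L)}$. First fix $b\in B$. The map $x\mapsto|q_b|\,(x\circ p)$ is a lattice homomorphism $FVL(A)\to L_1(\mu)$, and it sends $\delta_a$ to an element of norm
$$\int|p_a||q_b|\,d\mu\le z^*(p_{n(a)}q_{m(b)})\le1+2\epsilon$$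
by (7). By (6), $\int|x\circ p||q_b|\,d\mu\le(1+2\epsilon)\|x\|$. Now fix $x$. The map $y\mapsto|x\circ p|\,(y\circ q)$ is a lattice homomorphism $FVL(B)\to L_1(\mu)$ sending each $\delta_b$ to an element of norm at most $(1+2\epsilon)\|x\|$. By (6) again, $\int|x\circ p||y\circ q|\,d\mu\le(1+2\epsilon)\|x\|\|y\|$, that is, $z^*(|\psi(x,y)|)\le(1+2\epsilon)\|x\|\|y\|$. The supremum over $z^*$ gives (8).

By (8), $\psi$ extends to a bounded bilinear map $FBL(A)\times FBL(B)\to Z$ with the same bound. The identity (1) passes to limits, since the lattice operations are continuous. So the extension is a lattice bimorphism.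

**Step 5: $\psi$ lies over $T$.** We show
$$Q\psi(x,y)=T(\pi x\otimes\pi'y),\qquad x\in FBL(A),\ y\in FBL(B). \tag{9}$$
By continuity let $x\in FVL(A)$, $y\in FVL(B)$. Then $\pi x\in X_e$, because $A\subset X_e$ and $X_e$ is a sublattice; likewise $\pi'y\in Y_f$. Let $s\in R$. Both $x(p(s))$ and $T(\pi x\otimes f)(s)$ are real lattice homomorphisms in $x\in FVL(A)$ and they agree on the $\delta_a$, as $p_a(s)=p_a^0(s)=T(a\otimes f)(s)$. So they are equal. Likewise $y(q(s))=T(e\otimes\pi'y)(s)$. Multiply and use (2) to get (9).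

**Step 6: the lift.** The map $(x,y)\mapsto\psi(\rho x,\rho'y)$ is a lattice bimorphism $X\times Y\to Z$ of norm at most $(1+2\epsilon)(1+\epsilon)^2$. By (F) it induces a lattice homomorphism $\hat T$ with $\|\hat T\|\le(1+2\epsilon)(1+\epsilon)^2$, and by (9)
$$Q\hat T(x\otimes y)=T(\pi\rho x\otimes\pi'\rho'y)=T(x\otimes y).$$
By uniqueness in (F), $Q\hat T=T$. As $\epsilon>0$ was arbitrary, $X\hat\otimes_{|\pi|}Y$ is projective. $\square$

**Corollary (density characters).** Let $\kappa,\lambda$ be infinite cardinals. Then $X\hat\otimes_{|\pi|}Y$ is projective for all projective $X,Y$ with topological order units and density characters at most $\kappa,\lambda$ respectively, if and only if $\kappa=\lambda=\aleph_0$.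

*Proof.* "If" is Theorem 3. For "only if", let $|A|=\aleph_1$. The polynomials with rational coefficients in the $x_a$ are $\aleph_1$ many and dense in $P_A^2$, so $P_A^2$ has density character at most $\aleph_1$, and $P_{\mathbb N}^2$ is separable. If $\kappa\ge\aleph_1$, Theorem 1 excludes $(\kappa,\lambda)$ through $X=P_A^2$, $Y=P_{\mathbb N}^2$. If $\lambda\ge\aleph_1$, exchange the factors: by (F) the bimorphisms $(x,y)\mapsto y\otimes x$ induce mutually inverse contractive lattice homomorphisms between $X\hat\otimes_{|\pi|}Y$ and $Y\hat\otimes_{|\pi|}X$, so these are isometrically lattice isomorphic. $\square$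

## 6. Domination forced by tensoring with $P_{\mathbb N}^M$

Countable domination is also necessary, in the following sense.

**Theorem 4.** For a Banach lattice $X$ with a topological order unit $e$, the following are equivalent:

1. $X$ is projective and countably dominated;
2. $X\hat\otimes_{|\pi|}Y$ is projective for every countably dominated projective $Y$;
3. $X\hat\otimes_{|\pi|}Y$ is projective for every separable projective $Y$;
4. $X\hat\otimes_{|\pi|}P_{\mathbb N}^M$ is projective for infinitely many $M\in\mathbb N$.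

*Proof.* (1)⇒(2) is Theorem 3. (2)⇒(3) holds because separable lattices are countably dominated. (3)⇒(4) holds because $P_{\mathbb N}^M$ is separable, and projective by Lemma 3. It remains to prove (4)⇒(1). We repeat the construction of Theorem 1, with all positive elements of the unit ball of $X$ as rows and the values of functions taken in $X$ itself.

**Step 1: $X$ is projective.** We show that $X$ is a contractive retract of the tensor product. Fix one $M$ as in (4). The map $\iota x=x\otimes\frac1M1$ is a lattice homomorphism with $\|\iota\|\le1$, since $\|1\|=M$. The lattice homomorphism $\eta(f)=Mf(0)$ on $P_{\mathbb N}^M$ has norm at most $1$: if $|f|\le\lambda_0+\sum\lambda_by_b$, then $|f(0)|\le\lambda_0$. So $(x,f)\mapsto\eta(f)x$ induces a lattice homomorphism $r:X\hat\otimes_{|\pi|}P_{\mathbb N}^M\to X$ with $\|r\|\le1$, and $r\iota x=\eta(\tfrac1M1)x=x$. Given $T:X\to Z/J$ and $\epsilon>0$, lift $Tr$ with norm at most $(1+\epsilon)\|Tr\|\le(1+\epsilon)\|T\|$ and compose with $\iota$.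

**Step 2: the lifting problem for a fixed $M$.** Let $\mathcal A=B_X\cap X_+$. Fix $M$ as in (4), let $y_b$ ($b\in\mathbb N$) be the generators of $P_{\mathbb N}^M$, and let $V=[0,1]^{\mathbb N}\times[0,1]^{\mathcal A\times\mathbb N}$ with coordinates $y_b$, $s_{ab}$. Let $Z$ be the vector lattice, with pointwise operations, of norm-continuous $F:V\to X$ for which some $z\in X_+$ satisfies $|F(v)|\le z$ for all $v$. Let $\|F\|_o$ be the infimum of $\|z\|$ over such $z$, and
$$\|F\|_Z=\inf\Big\{M\|x_0\|+\sum\lambda_{ab}:\ |F(v)|\le x_0+\sum\lambda_{ab}s_{ab}(v)\,a\ \ \forall v\in V\Big\}$$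
(finite sums, $x_0\in X_+$, $\lambda_{ab}\ge0$). Then
$$\|F\|_o\le\|F\|_Z\le M\|F\|_o.$$
For the first inequality, $z=x_0+\sum\lambda_{ab}a$ dominates $F$ and $\|z\|\le\|x_0\|+\sum\lambda_{ab}$; for the second use $x_0=z$ alone. Both are lattice norms, as $\|F(v)\|\le\|F\|_o$. The norm $\|\cdot\|_o$ is complete: if $\sum\|F_n\|_o<\infty$, choose $z_n$ with $|F_n|\le z_n$ and $\sum\|z_n\|<\infty$. Then $\sum F_n$ converges uniformly to a continuous function, dominated by $\sum z_n$, and its tails from $N$ on are dominated by $\sum_{n\ge N}z_n$, whose norm tends to $0$. So $Z$ is a Banach lattice for $\|\cdot\|_Z$. Let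
$$R=\{s_{ab}=y_b\ \ \forall a,b\},\qquad J=\{F\in Z:F|_R=0\},$$
a closed ideal because evaluations are continuous.

**Step 3: a homomorphism of norm at most $1$.** The map $(x,f)\mapsto[\,v\mapsto f(y)x\,]\in Z/J$, with $y=(y_b(v))_b$, is a bounded lattice bimorphism on $X\times P_{\mathbb N}^M$. Indeed, $|f(y)x|=|f(y)||x|\le\|f\|_\infty|x|$. Let $x,f\ge0$ and $f\le\lambda_0+\sum\lambda_by_b$. Then $f(y)x\le\lambda_0x+\sum\lambda_by_bx$. The constant function $x$ has $Z$-norm at most $M\|x\|$. If $x=\|x\|a$ with $a\in\mathcal A$, the function $y_bx$ agrees on $R$ with $\|x\|s_{ab}a$, whose $Z$-norm is at most $\|x\|$. So the image of $(x,f)$ has norm at most $\|x\|(M\lambda_0+\sum\lambda_b)$. By (F) the induced lattice homomorphism $T:X\hat\otimes_{|\pi|}P_{\mathbb N}^M\to Z/J$ has $\|T\|\le1$. By (4) there is a lift $\hat T$ with $\|\hat T\|\le1+\frac1M$.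

**Step 4: the countably many rows that the lift watches.** Put $h=\hat T(e\otimes1)$, $\psi_b=\hat T(e\otimes y_b)$, $\varphi_x=\hat T(x\otimes1)$, $\theta_{xb}=\hat T(x\otimes y_b)$. On $R$: $h=e$, $\psi_b=y_be$, $\varphi_x=x$. By (C) there is a countable set $S$ of coordinates such that $h$ and all $\psi_b$, $b\in\mathbb N$, depend only on $S$. Let
$$D_M=\{a\in\mathcal A:(a,b)\in S\text{ for some }b\in\mathbb N\},$$
a countable set. We show that finite combinations of $D_M$ almost dominate each $x\in\mathcal A\cap X_e$.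

**Step 5: switching off the other rows.** Let $x\in\mathcal A$ with $x\le ne$ for some $n\in\mathbb N$. Let $S_x$ be a finite coordinate set as in (C) for $\varphi_x$ and $\delta=1/M$. Choose $b\in\mathbb N$ with $(a,b)\notin S_x$ for all $a\in\mathcal A$; only finitely many $b$ are excluded. Let $v'\in R$ have $y_b=1$ and $y_{b'}=0$ for $b'\ne b$; so $s_{ab}(v')=1$ and $s_{ab'}(v')=0$ for all $a$ and all $b'\neq b$. Let $v$ be obtained from $v'$ by changing $s_{ab}$ to $0$ for all $a\in\mathcal A\setminus D_M$. The changed coordinates are neither in $S$, by definition of $D_M$, nor in $S_x$. So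
$$h(v)=e=\psi_b(v),\qquad\|\varphi_x(v)-x\|\le\tfrac1M.$$
Since $(ne-x)\otimes(1-y_b)\ge0$, we get $n h-n\psi_b-\varphi_x+\theta_{xb}\ge0$, hence
$$\theta_{xb}(v)\ge\varphi_x(v)-n\big(h(v)-\psi_b(v)\big)=\varphi_x(v). \tag{10}$$
Here it matters that $h$ and $\psi_b$ depend exactly, not approximately, on $S$: an error would be multiplied by $n$.

**Step 6: the price of $\theta_{xb}$.** As $\|\theta_{xb}\|_Z\le1+\frac1M$, there are $x_0\in X_+$ and coefficients $\lambda_{ab'}\ge0$ with $M\|x_0\|+\sum\lambda_{ab'}\le1+\frac2M$ and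
$$\theta_{xb}(v)\le x_0+\sum\lambda_{ab'}s_{ab'}(v)\,a=x_0+d,\qquad d=\sum_{a\in D_M}\lambda_{ab}\,a,$$
because $s_{ab'}(v)=0$ for $b'\ne b$, $s_{ab}(v)=1$ for $a\in D_M$ and $s_{ab}(v)=0$ otherwise. With (10), $x\le|x-\varphi_x(v)|+x_0+d$. So $(x-d)^+\le|x-\varphi_x(v)|+x_0$ and
$$\|x-x\wedge d\|=\|(x-d)^+\|\le\tfrac1M+\tfrac1M\Big(1+\tfrac2M\Big). \tag{11}$$

**Step 7: one countable family for all $M$.** Let $D'$ be the set of finite combinations $\sum q_ia_i$ with $a_i\in\bigcup_MD_M$ (over the $M$ in (4)), $q_i\in\mathbb Q_+$, $\sum q_i\le1$. It is countable and $D'\subset B_X\cap X_+$. In Step 6, $\sum_a\lambda_{ab}\le1+\frac2M<1+\frac3M$. So we can choose rationals $q_a\ge(1+\frac3M)^{-1}\lambda_{ab}$ with $\sum q_a\le1$, and $d'=\sum q_aa\in D'$ satisfies $d\le(1+\frac3M)d'$. Therefore $(1+\frac3M)^{-1}(x\wedge d)\in[0,d']$, and by (11)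
$$\Big\|x-\big(1+\tfrac3M\big)^{-1}(x\wedge d)\Big\|\le\|x-x\wedge d\|+1-\big(1+\tfrac3M\big)^{-1}\longrightarrow0$$
as $M\to\infty$ through the $M$ in (4), which are infinitely many. So $\bigcup_{d'\in D'}[0,d']$ is dense in $\mathcal A\cap X_e$.

**Step 8: from $\mathcal A\cap X_e$ to $B_X$.** First, $\mathcal A\cap X_e$ is dense in $\mathcal A$, because $x\wedge ne\to x$ for $x\in X_+$: if $y\in X_e$ is close to $x$ and $|y|\le ne$, then $x-x\wedge ne=(x-ne)^+\le(x-|y|)^+\le|x-y|$. Now let $x\in B_X$ be arbitrary. Then $|x|\in\mathcal A$, and we can choose $0\le a\le d'\in D'$ with $\||x|-a\|$ small. The element $(x\wedge a)\vee(-a)$ lies in $[-d',d']$ and $|x-(x\wedge a)\vee(-a)|=(|x|-a)^+$ has small norm. So $\bigcup_{d'\in D'}[-d',d']$ is dense in $B_X$, and $X$ is countably dominated. $\square$
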